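\title{The multiple permutation problem for large $n$}

\begin{abstract}
Fix $m\ge 2$. For which $n$ can $m$ copies of each of $1,\dots,n$ be written in a row so that any two successive copies of $k$ are separated by exactly $k$ terms? We show that for all sufficiently large $n$ this is possible if and only if $p$ divides $\lfloor (n+1)/p^j\rfloor$ for every prime power $p^j$ dividing $m$. For prime $m$ the condition reads $n\equiv -1,0,\dots,m-2 \pmod{m^2}$, and the result confirms a conjecture of Pan. The problem is a perfect matching problem in a sparse $(m+1)$-uniform hypergraph. The proof combines an explicit fractional perfect matching, a lemma that rebalances it after a set of vertices is deleted, a matching theorem of Ehard, Glock and Joos, and an absorbing structure built from one elementary move: shifting a progression by its own difference.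
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $m\ge2$ and $n\ge1$ be integers. Write $m$ copies of each of the symbols $1,\dots,n$ in a row of length $mn$ in such a way that any two successive occurrences of the same symbol $k$ are separated by exactly $k$ terms, and let $p(m,n)$ be the number of such rows. The rows $3\,1\,2\,1\,3\,2$ and $4\,1\,3\,1\,2\,4\,3\,2$ show that $p(2,3)$ and $p(2,4)$ are nonzero. We ask for which $m$ and $n$ the number $p(m,n)$ is nonzero.

If $k$ first occurs at index $\theta$, its other occurrences are at $\theta+(k+1),\dots,\theta+(m-1)(k+1)$. A row is therefore a partition of the \emph{positions} $0,1,\dots,mn-1$ into $n$ arithmetic progressions of $m$ terms whose differences are $2,3,\dots,n+1$, each used once. The number of terms is right by design, and two obstructions are visible.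

The first is lack of room. The progression with difference $n+1$ spans $(m-1)(n+1)+1=mn+(m-n)$ positions, so $p(m,n)=0$ whenever $n<m$.

The second is arithmetic. Let $m$ be prime and sort the positions into residue classes modulo $m$; each class has $n$ elements. A progression whose difference is not divisible by $m$ meets every class once, and a progression whose difference is divisible by $m$ lies inside one class. If $n_1$ progressions are of the first kind and $a(r)$ progressions lie inside the class $r$, then $n_1+m\,a(r)=n$ for every $r$. So $a(r)$ does not depend on $r$, and the number $\lfloor (n+1)/m\rfloor$ of differences divisible by $m$ equals $m\,a(0)$. This is the known necessary condition for prime $m$: if $p(m,n)\ne0$, then the number of $k\in\{1,\dots,n\}$ with $k\equiv-1\pmod m$ is a multiple of $m$, that is,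
\[
\lfloor (n+1)/m\rfloor\equiv0\pmod m,\qquad\text{or equivalently}\qquad n\equiv-1,0,1,\dots,m-2\pmod{m^2}.
\]
For $m=2$ it says $n\equiv0,3\pmod4$. The first obstruction concerns only finitely many $n$, and one would guess that for large $n$ nothing but the second remains. This is the conjecture posed by Pan \cite{Pan}: \emph{for every prime $m$ there is $n_0(m)$ such that $p(m,n)\neq0$ for every $n\ge n_0(m)$ with $\lfloor (n+1)/m\rfloor\equiv0\pmod m$.} We prove it as a case of a classification valid for every $m$.

\begin{theorem}\label{thm:main}
Let $m\ge2$. There is $n_0(m)$ such that for all $n\ge n_0(m)$ we have $p(m,n)\neq0$ if and only if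
\begin{equation}\label{eq:star}
p\ \Big|\ \Big\lfloor\frac{n+1}{p^{j}}\Big\rfloor\quad\text{for every prime power } p^j\mid m,\ j\ge1. \tag{$*$}
\end{equation}
The implication from $p(m,n)\neq0$ to \eqref{eq:star} holds for all $n\ge1$. Moreover, \eqref{eq:star} is equivalent to the following: for every prime $p$ with $p^a\,\|\,m$, $a\ge1$, we have $n\equiv-1,0,1,\dots,p-2\pmod{p^{a+1}}$.
\end{theorem}

The last statement is a matter of digits: $p\mid\lfloor(n+1)/p^j\rfloor$ says that the digit of $p^j$ in the base $p$ expansion of $n+1$ is $0$, and for $j=1,\dots,a$ together this says that $(n+1)\bmod p^{a+1}$ lies in $\{0,\dots,p-1\}$.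

For prime $m$, condition \eqref{eq:star} reads $\lfloor(n+1)/m\rfloor\equiv0\pmod m$, so Theorem~\ref{thm:main} contains the conjecture. For large $n$ it also gives: $p(4,n)\ne0$ if and only if $n\equiv0,7\pmod8$, and $p(6,n)\neq0$ if and only if $n\equiv0,3\pmod4$ and $n\equiv-1,0,1\pmod9$. The restriction to large $n$ cannot be dropped: $m=3$, $n=1$ satisfies \eqref{eq:star}, but $p(3,1)=0$ for lack of room.

Section~\ref{sec:arith} restates the problem in terms of hypergraphs, shows that \eqref{eq:star} is exactly the integer solvability of the equations that count positions in residue classes, and deduces necessity. Section~\ref{sec:plan} introduces the basic move, works out an absorber for $m=2$ and gives the plan of the proof of sufficiency, which occupies Sections~\ref{sec:frac}--\ref{sec:finish}.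

\section{The hypergraph and the residue equations}\label{sec:arith}

An \emph{$r$-uniform hypergraph} is a vertex set with a family of $r$-element subsets, the edges. The \emph{degree} of a vertex is the number of edges containing it, and the \emph{codegree} of two vertices is the number of edges containing both. A \emph{matching} $M$ is a set of pairwise disjoint edges, $V(M)$ is the set of vertices it covers, and $M$ is \emph{perfect} if it covers all vertices. For a vertex set $S$, the hypergraph $G[S]$ consists of $S$ and the edges of $G$ inside $S$, and $G-S$ is $G[V(G)\setminus S]$.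

Put $N=mn$, $P=\{0,\dots,N-1\}$ and $D=\{2,\dots,n+1\}$. We regard the \emph{positions} $P$ and the \emph{differences} $D$ as disjoint sets and let $H$ be the $(m+1)$-uniform hypergraph on $V=P\sqcup D$ with edges
\[
e(t,d)=\{d\}\sqcup\{t,t+d,\dots,t+(m-1)d\},\qquad d\in D,\quad 0\le t,\quad t+(m-1)d\le N-1 .
\]
We say that $e(t,d)$ \emph{starts} at $t$ and \emph{ends} at $t+(m-1)d$. By the discussion above, $p(m,n)\neq0$ if and only if $H$ has a perfect matching. For $B\subset V$ write $B_P=B\cap P$ and $B_D=B\cap D$. Let $P_r$ be the set of positions congruent to $r$ modulo $m$, so $|P_r|=n$. A difference $d$, and an edge $e(t,d)$, has \emph{type} $g=\gcd(d,m)$.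

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(a)] A position and a difference lie in at most $m$ common edges, and any two vertices lie in at most $m^2$ common edges.
\item[(b)] An edge $e(t,d)$ of type $g$ meets $P_r$ in exactly $g$ points if $r\equiv t\pmod g$, and in none otherwise.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) An edge is determined by its difference, one of its positions, and the index of that position in the progression. It is also determined by two of its positions and their two indices. Two differences lie in no common edge.

(b) The residue of $d$ generates the subgroup $g\mathbb Z_m$ of $\mathbb Z_m$, which has order $m/g$. So as $j$ runs through $0,\dots,m-1$, the residue of $t+jd$ takes each value in the coset $t+g\mathbb Z_m$ exactly $g$ times.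
\end{proof}

We now extend the count of the introduction to composite $m$. For numbers $f=(f_g)_{g\mid m}$ and $\pi=(\pi_r)_{r\in\mathbb Z_m}$, the \emph{residue system} $\mathrm R(f,\pi)$ is the linear system in unknowns $a_g(\rho)$, $g\mid m$, $\rho\in\mathbb Z_g$,
\begin{equation}\label{eq:system}
\sum_{\rho\in\mathbb Z_g}a_g(\rho)=f_g\quad(g\mid m),\qquad\qquad \sum_{g\mid m}g\,a_g(r\bmod g)=\pi_r\quad(r\in\mathbb Z_m).
\end{equation}
The \emph{profile} of a matching $M$ of $H$ is the vector whose entry $a^M_g(\rho)$ is the number of edges of $M$ of type $g$ that start at a position congruent to $\rho$ modulo $g$. By Lemma~\ref{lem:basic}(b), the profile solves $\mathrm R(f,\pi)$ when $f_g$ is the number of differences of type $g$ covered by $M$ and $\pi_r=|V(M)\cap P_r|$. Let $n_g$ be the number of $d\in D$ of type $g$, and let $\mathrm R_0$ be the residue system with $f_g=n_g$ and $\pi_r=n$. The profile of a perfect matching of $H$ is an integer solution of $\mathrm R_0$.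

\begin{example}\label{ex:four}
Let $m=4$. The types are $1,2,4$, and $n=n_1+n_2+n_4$. The first equation for $g=1$ gives $a_1(0)=n_1$, and the second group of equations becomes $2a_2(r\bmod2)+4a_4(r)=n_2+n_4$. So $n_2+n_4$ is even. Also $a_4(0)=a_4(2)=u$ and $a_4(1)=a_4(3)=v$, so $n_4=2(u+v)$ is even. Conversely, if $n_2+n_4$ and $n_4$ are even, take any integers with $u+v=n_4/2$ and put $a_2(0)=\frac{n_2+n_4}2-2u$, $a_2(1)=\frac{n_2+n_4}2-2v$; these add up to $n_2$. Since $n_2+n_4=\lfloor(n+1)/2\rfloor$ and $n_4=\lfloor (n+1)/4\rfloor$, this is \eqref{eq:star}. Note that $n_4$ need not be divisible by $4$: edges of type $2$ compensate for an uneven distribution of the edges of type $4$ between even and odd classes.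
\end{example}

For general $m$ we use two standard facts. The cyclotomic polynomial $\Phi_q\in\mathbb Z[X]$ is monic, it is the minimal polynomial of each root of unity of order $q$, and for $q>1$ we have $\Phi_q(1)=p$ if $q$ is a power of the prime $p$ and $\Phi_q(1)=1$ otherwise. A function $h\colon\mathbb Z_m\to\mathbb C$ is determined by the sums $\sum_r h(r)\omega^r$, where $\omega$ runs through the $m$-th roots of unity.

\begin{proposition}\label{prop:arith}
For all $n\ge1$, the system $\mathrm R_0$ has a solution in (possibly negative) integers if and only if \eqref{eq:star} holds.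
\end{proposition}

\begin{proof}
For $q\mid m$ let $\mu_q$ be the number of multiples of $q$ in $D$. Then $\mu_1=n$, $\mu_q=\lfloor(n+1)/q\rfloor$ for $q>1$, and $\mu_q=\sum_{q\mid g\mid m}n_g$, because $q\mid d$ if and only if $q\mid\gcd(d,m)$. By the values of $\Phi_q(1)$, condition \eqref{eq:star} says that $\Phi_q(1)\mid\mu_q$ for all $q\mid m$, $q>1$.

Encode integers $a_g(\rho)$ by polynomials $\alpha_g(X)=\sum_{\rho=0}^{g-1}a_g(\rho)X^\rho$ and put $\beta_q=\sum_{q\mid g\mid m}\alpha_g$. The first group of equations says $\alpha_g(1)=n_g$ for all $g\mid m$. This implies $\beta_q(1)=\mu_q$ for all $q\mid m$, and the converse follows by downward induction on $g$ in the divisibility order, starting from $g=m$. For the second group let $h(r)=\sum_g g\,a_g(r\bmod g)$ and let $\omega$ be a root of unity of order $q\mid m$. Writing $r=\rho+gi$,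
\[
\sum_{r=0}^{m-1}a_g(r\bmod g)\,\omega^r=\alpha_g(\omega)\sum_{i=0}^{m/g-1}\omega^{gi}=\begin{cases}\frac mg\,\alpha_g(\omega)&\text{if } q\mid g,\\[2pt] 0&\text{if } q\nmid g,\end{cases}
\]
since $\omega^g$ is an $(m/g)$-th root of unity, equal to $1$ exactly when $q\mid g$. Hence $\sum_rh(r)\omega^r=m\,\beta_q(\omega)$. For the constant function $n$ the same sum is $mn$ if $q=1$ and $0$ if $q>1$. So $\mathrm R_0$ is equivalent to
\begin{equation}\label{eq:beta}
\beta_q(1)=\mu_q\ \text{ for all } q\mid m,\qquad \beta_q(\omega)=0\ \text{ for all } \omega \text{ of order } q\mid m,\ q>1 .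
\end{equation}

Suppose \eqref{eq:beta} holds and $q>1$. Division with remainder by the monic polynomial $\Phi_q$ stays in $\mathbb Z[X]$, and the remainder vanishes at $\omega$ and has smaller degree than the minimal polynomial of $\omega$, so it is $0$. Thus $\Phi_q\mid\beta_q$ in $\mathbb Z[X]$, and $\Phi_q(1)\mid\mu_q$.

Conversely, assume \eqref{eq:star}. Put $\tilde\beta_1=n$ and $\tilde\beta_q=\frac{\mu_q}{\Phi_q(1)}\Phi_q\in\mathbb Z[X]$ for $q>1$. Going downward in the divisibility order, let $\alpha_q$ be the remainder of $\tilde\beta_q-\sum_{q\mid g\mid m,\,g\ne q}\alpha_g$ on division by $X^q-1$. Then $\alpha_q$ has integer coefficients and degree less than $q$, and $\beta_q\equiv\tilde\beta_q\pmod{X^q-1}$. So $\beta_q$ and $\tilde\beta_q$ agree at all $q$-th roots of unity, which gives \eqref{eq:beta}.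
\end{proof}

Since a perfect matching yields an integer solution of $\mathrm R_0$, Proposition~\ref{prop:arith} proves the necessity of \eqref{eq:star} for all $n\ge1$. It remains to show that $H$ has a perfect matching when \eqref{eq:star} holds and $n$ is large.

\section{The shift, and the plan of the proof}\label{sec:plan}

\subsection*{Switches}
Shift a progression by its own difference. The edges $e(y,h)$ and $e(y+h,h)$ share the $m$ vertices $h,\,y+h,\dots,y+(m-1)h$; the first also contains $y$ and the second $y+mh$. So let $y\neq z$ be positions in the same class $P_r$ with $h=|y-z|/m\in D$, and define the \emph{switch} between them as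
\begin{equation}\label{eq:switch}
T(y,z)=\{h\}\sqcup\Big\{\,y+\tfrac jm(z-y):1\le j\le m-1\Big\}.
\end{equation}
Both $T(y,z)\cup\{y\}$ and $T(y,z)\cup\{z\}$ are edges of $H$. A switch lets a matching cover either $y$ or $z$ while nothing else changes. It works only inside a residue class modulo $m$.

\subsection*{An absorber for $m=2$}
Probabilistic methods give matchings that cover almost all vertices, with little control over what is left. The absorbing method repairs this: one sets aside in advance a small structure that has many perfect matchings, enough to adapt to any small remainder. Its building block here is the following. For a set $\Gamma$ of positions, a \emph{$\Gamma$-absorber} is a vertex set $S$ disjoint from $\Gamma$ such that $H[S\cup\{u\}]$ has a perfect matching for every $u\in\Gamma$.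

A switch is an absorber for two positions of one class. To see how switches combine for a larger $\Gamma$, take $m=2$ and, for the sake of a small picture, $\Gamma=\{0,2\}$. Choose the even difference $4$; it will be used on whichever $u\in\Gamma$ is to be covered, and its edge then also covers $o_0=4$ or $o_2=6$. The other of these two positions must be covered in another way. Choose a \emph{hub} $v=10$ in the same class and join both positions to it by switches: $T(4,10)$ consists of the difference $3$ and the position $7$, and $T(6,10)$ of the difference $2$ and the position $8$. Let $S$ consist of the differences $2,3,4$ and the positions $4,6,7,8,10$. Writing the symbol $d-1$ at the positions of the edge with difference $d$, the two perfect matchings are: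
\[
\begin{array}{l|ccccccccccc}
\text{position}&0&1&2&3&4&5&6&7&8&9&10\\\hline
S\cup\{0\}&3&\cdot&\cdot&\cdot&3&\cdot&1&2&1&\cdot&2\\
S\cup\{2\}&\cdot&\cdot&3&\cdot&2&\cdot&3&2&1&\cdot&1
\end{array}
\]
The rule is this. If $u$ is to be covered, the chosen difference covers $u$ and $o_u$; the switch of $o_u$ is then not needed for $o_u$ and takes the hub; every other switch takes its own $o_{u'}$. The rule works for any number of elements of $\Gamma$, and the size of $S$ is linear in $|\Gamma|$. For general $m$ the edge through $u$ has $m-1$ further positions, and one uses $m-1$ hubs.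

\subsection*{The plan}
Fix
\[
\varepsilon=\frac1{100(m+1)^2},\qquad \delta=\frac{\varepsilon}{40m},\qquad\text{so that}\quad \frac\varepsilon4=10m\delta .
\]
\begin{enumerate}
\item[(A)] Set aside $B=A\sqcup Z\sqcup R$ (Section~\ref{sec:absorb}). Here $R$ is a reservoir of $s$ differences, $Z$ is a random reservoir of positions with $k$ elements in each class, and $A$ is a union of absorbers with this property: whichever $s$ elements are removed from each class of $Z$, the rest of $Z$ together with $A$ has a perfect matching.
\item[(B)] Find a matching of $H-B$ that leaves only a small set $L$ uncovered (Sections~\ref{sec:frac} and~\ref{sec:rebalance}).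
\item[(C)] Cover $L\cup R$ greedily with the help of positions from $Z$, using exactly $s$ positions of $Z$ from each class (Section~\ref{sec:finish}).
\item[(D)] Match the rest of $Z$ with $A$.
\end{enumerate}
There are two difficulties. First, $L$ must be much smaller than the reservoirs, hence much smaller than $B$. A fractional perfect matching of $H$, restricted to $H-B$, has errors of relative order $|B|/n$, which would only bound $|L|$ by a quantity of order $|B|$; the errors have to be repaired first. Second, $A$ is built from switches, so it is flexible inside each class but rigid about the number of positions it takes from each class. The exact count in (C) is an instance of the residue system, and this is the only place where \eqref{eq:star} is used. The orders of magnitude are as follows; each greedy step works because the number of available choices is of larger order than the number of vertices already used.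
\[
\begin{array}{l|l}
\text{uncovered set } L& n^{1-10m\delta}\\
\text{choices for covering a position of } L& n^{1-3m\delta}\\
\text{reservoir } R,\text{ that is, } s& n^{1-2m\delta}\\
\text{choices for covering a difference inside } Z& n^{1-m\delta}\\
\text{reservoir } Z,\text{ that is, } k& n^{1-\delta}\\
\text{the set } B& n^{1-\delta}\log n
\end{array}
\]

\subsection*{Conventions and tools}
From now on $m\ge2$ is fixed and $n$ is larger than a suitable bound depending only on $m$. The letters $C,c$ denote positive constants depending only on $m$, which may change from line to line, and the same holds for the constants in $O(\cdot)$; $\log$ is the natural logarithm. We use the Chernoff bounds in the following form. Let $X$ be a sum of independent $0/1$ random variables.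
\begin{enumerate}
\item[(C1)] If $\mathbb EX\le\mu$ and $0\le\xi\le\mu$, then $\Pr(X\ge\mu+\xi)\le e^{-\xi^2/(3\mu)}$.
\item[(C2)] If $\mathbb EX\ge\mu$ and $0\le\xi\le\mu$, then $\Pr(X\le\mu-\xi)\le e^{-\xi^2/(2\mu)}$.
\item[(C3)] If $x\ge2e\,\mathbb EX$, then $\Pr(X\ge x)\le2^{-x}$.
\end{enumerate}
Almost perfect matchings come from the following theorem. A weight function is a nonnegative function $\omega$ on edges, and $\omega(F)=\sum_{e\in F}\omega(e)$.

\begin{theorem}[Ehard, Glock and Joos {\cite[Theorem 1.2]{EGJ}}]\label{thm:EGJ}
Let $\delta_0\in(0,1)$, $r\ge2$ and $\varepsilon_0=\delta_0/(50r^2)$. There is $\Delta_1$ such that the following holds for all $\Delta\ge\Delta_1$. Let $G$ be an $r$-uniform hypergraph with maximum degree at most $\Delta$, all codegrees at most $\Delta^{1-\delta_0}$ and at most $\exp(\Delta^{\varepsilon_0^2})$ edges, and let $\mathcal W$ be a set of at most $\exp(\Delta^{\varepsilon_0^2})$ weight functions on $E(G)$. Then there is a matching $M$ of $G$ with $\omega(M)=(1\pm\Delta^{-\varepsilon_0})\,\omega(E(G))/\Delta$ for all $\omega\in\mathcal W$ with $\omega(E(G))\ge\Delta^{1+\delta_0}\max_e\omega(e)$.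
\end{theorem}

We apply it once, with $r=m+1$, $\delta_0=\frac12$ (so $\varepsilon_0=\varepsilon$) and the single function $\omega\equiv1$. It then gives $|M|\ge(1-\Delta^{-\varepsilon})|E(G)|/\Delta$, provided $|E(G)|\ge\Delta^{3/2}$. What matters for us is that the error is a negative power of $\Delta$ whose exponent depends only on $m$; this is what allows us to choose $\delta$ much smaller than $\varepsilon$.

\section{An exact fractional perfect matching}\label{sec:frac}

For a real function $w$ on edges (a \emph{weighting}), the \emph{load} of a vertex $v$ is $w[v]=\sum_{e\ni v}w(e)$. A \emph{fractional perfect matching} is a nonnegative weighting with all loads equal to $1$. Theorem~\ref{thm:EGJ} gives an almost perfect matching only when almost all degrees are close to the maximum, and $H$ is far from that. A fractional perfect matching with small weights tells us with which probabilities to sample edges so as to obtain a nearly regular subhypergraph.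

The naive choice, spreading weight $1$ uniformly over the $N-(m-1)d$ edges with difference $d$, fails. For $m=2$, position $0$ lies in one edge of each difference, and its load would be $\sum_{d=2}^{n+1}\frac1{2n-d}\to\log2$.

Instead we use exact tilings. In this section we let $d$ range over $\{1,\dots,n\}$ rather than $D$, with $e(t,1)$ defined by the same formula; the discrepancy is corrected at the end. Cut $P$ into the $n$ \emph{blocks} $[mj,mj+m)$, $0\le j<n$. The union $[mb,mb+md)$ of $d$ consecutive blocks is partitioned by the $d$ progressions with difference $d$ that start in $[mb,mb+d)$. Give weight $\tau_b$ to this tiling, for all $b\ge0$, $d\ge1$ with $b+d\le n$. For $d$ to have load $1$ we need $\sum_{b=0}^{n-d}\tau_b=1/d$, and these equations for $d=n,n-1,\dots,1$ force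
\[
\tau_0=\frac1n,\qquad \tau_b=\frac1{n-b}-\frac1{n-b+1}=\frac1{(n-b)(n-b+1)}\quad(1\le b\le n-1).
\]
Accordingly, for $1\le d\le n$ we put
\[
w(t,d)=\sum\{\tau_b:\ 0\le b\le n-d,\ \ mb\le t<mb+d\}.
\]

\begin{lemma}\label{lem:loads}
Every $d\in\{1,\dots,n\}$ and every position has load exactly $1$ under $w$.
\end{lemma}

\begin{proof}
Telescoping gives $\sum_{b=0}^{i}\tau_b=\frac1{n-i}$ for $0\le i<n$. The load of $d$ is $d\sum_{b=0}^{n-d}\tau_b=1$. A position $y$ in block $j$ lies in exactly one progression of each tiling $(b,d)$ with $b\le j<b+d\le n$, and in none of the other tilings. For each $b\le j$ there are exactly $n-j$ such $d$, namely $j-b+1\le d\le n-b$. So the load of $y$ is $(n-j)\sum_{b=0}^j\tau_b=1$.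
\end{proof}

\begin{example}
For $m=n=2$ we have $\tau_0=\tau_1=\frac12$, and $w$ gives weight $\frac12$ to the pairs $\{0,1\},\{2,3\}$ with difference $1$ and $\{0,2\},\{1,3\}$ with difference $2$. There is no integral counterpart: removing a pair with difference $2$ from $\{0,1,2,3\}$ leaves a pair with difference $2$. The fractional problem does not see the arithmetic obstruction.
\end{example}

The weighting is uneven near the right end of $P$. The edge with difference $d<n$ that ends at $N-1$ belongs only to the tiling with $b=n-d$, so its weight is $\frac1{d(d+1)}$: this is $\frac12$ for $d=1$ and of order $n^{-2}$ for $d$ of order $n$. Away from the right end the weights are of order $1/n$, in the following sense.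

\begin{lemma}\label{lem:weights}
Let $1\le d\le n$.
\begin{enumerate}
\item[(a)] $w(t,d)\le2/d$.
\item[(b)] If $t\le N-n/10$, then $w(t,d)\le101m^2/n$.
\item[(c)] If $d\ge n/20$, $t\ge0$ and $t+(m-1)d\le N-n/20$, then $w(t,d)\ge\frac1{40mn}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A contributing $b$ has $mb\in(t-d,t]$, so there are at most $d/m+1$ of them. For $b\ge1$ we have $n-b\ge d$, hence $\tau_b\le\frac1{d(d+1)}$. So $w(t,d)\le\frac1n+\frac{d/m+1}{d(d+1)}\le\frac2d$.

(b) A contributing $b$ has $n-b\ge n-t/m\ge\frac n{10m}$, so $\tau_b\le100m^2/n^2$ if $b\ge1$. There are fewer than $n$ such $b$, so $w(t,d)\le\frac1n+\frac{100m^2}n$.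

(c) If $t<d$, then $b=0$ contributes $1/n$. If $t\ge d$, the contributing $b$ are those with $mb\in(t-d,\min(t,N-md)]$. This interval has length $\min(d,\,N-(m-1)d-t)\ge n/20$, so it contains at least $\frac n{20m}-1\ge\frac n{40m}$ multiples of $m$. The corresponding $b$ are positive and satisfy $\tau_b\ge n^{-2}$.
\end{proof}

Now let $D'=\{2,\dots,n\}=D\setminus\{n+1\}$, and from here on let $w$ denote the restriction to $d\in D'$, a weighting of $H$. Each $d\in D'$ has load $1$. The load $\lambda(y)=w[y]$ of a position is at most $1$, and $\sum_{y\in P}\lambda(y)=m|D'|$ because every edge has $m$ positions and one difference. The shortfall $1-\lambda(y)$ is the weight of the at most $m$ progressions with difference $1$ through $y$, which start at or before $y$. By Lemma~\ref{lem:weights}(b),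
\begin{equation}\label{eq:lambda}
0\le1-\lambda(y)\le C/n\qquad\text{for } y\le N-n/10 .
\end{equation}
Near the right end the shortfall is large ($\lambda(N-1)=\frac12$), but this does no harm: we need exact loads for differences and only upper bounds for positions. The difference $n+1$ is left to step (C).

\section{Rebalancing and an almost perfect matching}\label{sec:rebalance}

Call $B\subset V$ \emph{removable} if
\[
B_P\subset[0,N-\tfrac n{10}],\qquad B_D\subset[\tfrac n{\log^2n},n],\qquad |B_P|=m|B_D|,\qquad \theta:=\frac{|B|\log^3n}{n}\le n^{-\delta/2}.
\]
The first two conditions keep $B$ away from the heavy edges of $w$. A condition like the third is necessary for the next lemma: its conclusion forces $m(n-1-|B_D|)\le(1+\frac2n)(N-|B_P|)$, hence $|B_P|\le m|B_D|+3m$.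

\begin{lemma}[Rebalancing]\label{lem:rebalance}
Let $B$ be removable. There is a weighting $w'\ge0$ on the edges of $H-B$ with difference in $D'$ such that every $d\in D'\setminus B$ has load exactly $1$, every position in $P\setminus B$ has load at most $1+2/n$, and $w'(t,d)\le3/d$.
\end{lemma}

\begin{proof}
All edges in this proof have their difference in $D'$. Call an edge \emph{good} if its difference is at least $n/20$ and it ends at or before $N-n/20$; by Lemma~\ref{lem:weights}(c) a good edge has $w\ge\frac1{40mn}$. We start from the restriction $w_0$ of $w$ to the edges avoiding $B$ and add corrections supported on edges avoiding $B$. Each correction changes the weight of an edge by $O(\theta/n)=o(1/n)$, and only good edges are ever decreased, so the result stays nonnegative. Note that $|B|/n\le\theta$. The \emph{deficit} of a position $y\in P\setminus B$ is $\lambda(y)$ minus its current load, and $\|\cdot\|$ is the maximum norm on $P\setminus B$.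

\medskip\noindent\emph{Step 0: the loss.} An edge meeting $B$ has $w\le\log^3n/n$. Indeed, if it contains a position of $B$, it starts at or before $N-n/10$ and Lemma~\ref{lem:weights}(b) applies; if its difference is in $B$, then $w\le2/d\le2\log^2n/n$. For $v\notin B$ let $\gamma(v)$ be the total $w$-weight of the edges that contain $v$ and meet $B$. By Lemma~\ref{lem:basic}(a) there are at most $m^2|B|$ such edges, so $0\le\gamma(v)\le m^2\theta$. Under $w_0$, the load of $d\in D'\setminus B$ is $1-\gamma(d)$ and the deficit of $y\in P\setminus B$ is $\gamma(y)$.

\medskip\noindent\emph{Step 1: differences.} For each $d\in D'\setminus B$ add total weight $\gamma(d)$, spread uniformly over the edges $e(t,d)$ with $0\le t<\lfloor n/2\rfloor$ that avoid $B$. These progressions end before $\lfloor n/2\rfloor+(m-1)n$, so they fit in $P$ and use only positions below $N-n/2$. Each position of $B$ excludes at most $m$ values of $t$, so at least $\lfloor n/2\rfloor-m|B|\ge n/3$ remain, and each edge gains at most $3m^2\theta/n$. A position lies in at most $mn$ edges, so its load grows by $O(\theta)$. All differences in $D'\setminus B$ now have load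 $1$, and the later steps do not change this.

Let $\tilde\eta$ be the new deficit, so $\|\tilde\eta\|=O(\theta)$. Put $\kappa_r=\sum_{y\in P_r\setminus B}\tilde\eta(y)=O(n\theta)$ and $\kappa=\sum_r\kappa_r$. The total deficit $\kappa$ is far smaller than this bound suggests. The total load on $P\setminus B$ is $m$ times the total load on $D'\setminus B$, so
\[
\kappa=\sum_{P\setminus B}\lambda-m|D'\setminus B|=m|B_D|-\sum_{B_P}\lambda=\sum_{y\in B_P}\big(1-\lambda(y)\big),
\]
where we used $\sum_P\lambda=m|D'|$, $B_D\subset D'$ and $|B_P|=m|B_D|$. By \eqref{eq:lambda}, $0\le\kappa\le C|B|/n\le C\theta$.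

\medskip\noindent\emph{Step 2: residue classes.} We want to cancel positive against negative deficits by means of switches. Switches act inside a class, so we first make the total deficit of every class as small as $\kappa$, by moving weight among edges of type $m$. Let $D^*$ be the set of multiples of $m$ in $[n/4,n/3]\setminus B$, so $|D^*|\ge\frac n{12m}-1-|B|\ge cn$. For $d\in D^*$ and $r\in\mathbb Z_m$ let $E_{d,r}$ be the set of edges $e(t,d)$ avoiding $B$ with $t\in P_r$, $t<n/2$; then $|E_{d,r}|\ge\frac n{2m}-1-m|B|\ge cn$. These edges end before $\frac n2+\frac{(m-1)n}3<N-\frac n2$, so they are good. Let $\psi_r$ give weight $\frac1{|D^*||E_{d,r}|}=O(n^{-2})$ to each edge of $E_{d,r}$, $d\in D^*$. Under $\psi_r$ each $d\in D^*$ has load $1/|D^*|$, whatever $r$ is; the load on positions is confined to $P_r$, has total $m$, and is $O(1/n)$ at each position. Add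
\[
\sum_{r\in\mathbb Z_m}\frac{\kappa_r-\kappa/m}m\,\psi_r .
\]
The coefficients are $O(n\theta)$ and add up to $0$. So the loads of differences do not change, edge weights change by $O(\theta/n)$, and the new deficit $\eta_0$ has $\|\eta_0\|=O(\theta)$. Moreover $\eta=\eta_0$ satisfies
\begin{enumerate}
\item[(D1)] $\sum_{y\in P_r\setminus B}\eta(y)=\kappa/m$ for all $r$;
\item[(D2)] $\eta(y)\ge0$ for all $y\in P\setminus B$ with $y\ge N-2n/5$.
\end{enumerate}
Here (D2) holds because Steps 1 and 2 do not touch positions $y\ge N-n/2$, where the deficit is still $\gamma(y)\ge0$.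

\medskip\noindent\emph{Step 3: inside a class.} Let $y,z\in P_r$ with $n/5\le|y-z|/m\le4n/5$. Call the pair \emph{free} if $T(y,z)\cup\{y,z\}$ avoids $B$, and in that case let $\chi_{y,z}$ be the weighting with value $+1$ on the edge $T(y,z)\cup\{y\}$ and $-1$ on $T(y,z)\cup\{z\}$. Its load is $+1$ at $y$, $-1$ at $z$ and $0$ elsewhere, so adding $a\chi_{y,z}$ transfers the amount $a$ of deficit from $y$ to $z$. For fixed $y\notin B$, at most $m|B|$ positions $z$ on a given side of $y$ form a pair with $y$ that is not free: a difference $b\in B$ with $b=|y-z|/m$ determines $z$, and a position $b\in B$ with $b=y+\frac jm(z-y)$ determines $z$ for each $j\in\{1,\dots,m\}$.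

The idea is to spread the deficit of every position of a class almost uniformly over one window, where it nearly cancels by (D1). Good edges need long differences, so a transfer must go a long way, and we use two windows:
\[
W^-=[\tfrac N5,\tfrac{3N}{10})\cap P,\qquad W^+=[\tfrac{7N}{10},\tfrac{4N}5)\cap P .
\]
Each contains at least $n/10-1$ elements of every class. If $y\ge N/2$ and $z\in W^-$, or $y<N/2$ and $z\in W^+$, then $N/5<|y-z|<4N/5$, as required of a pair. One \emph{round} starts from a deficit $\eta$ satisfying (D1) and (D2) and has two stages.

\emph{Stage a: right half to $W^-$.} For $y\in P_r\setminus B$ with $y\ge N/2$ let $W^-(y)$ be the set of $z\in W^-\cap P_r$ such that $y,z$ is free; $|W^-(y)|\ge\frac n{10}-1-m|B|\ge\frac n{11}$. Add $\frac{\eta(y)}{|W^-(y)|}\chi_{y,z}$ for all such $y$ and all $z\in W^-(y)$. Let $h=(y-z)/m$. If $\eta(y)>0$, the edge that is decreased is $T(y,z)\cup\{z\}$, which ends at $y-h<N-n/5$. If $\eta(y)<0$, it is $T(y,z)\cup\{y\}$, which ends at $y$, and $y<N-2n/5$ by (D2). In both cases the edge is good. (This is the purpose of (D2): edges ending near $N$ may have weight of order $n^{-2}$ and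 cannot be decreased by $\theta/n$.) The new deficit $\eta^a$ vanishes on positions $\ge N/2$. A position $z<N/2$ receives at most $11\|\eta\|/n$ from each of at most $n$ positions $y$ in its class, so $\|\eta^a\|\le12\|\eta\|$.

\emph{Stage b: left half to $W^+$.} For $y\in P_r\setminus B$ with $y<N/2$ let $W^+(y)$ be the set of $z\in W^+\cap P_r$ such that $y,z$ is free; again $|W^+(y)|\ge n/11$. Add $\frac{\eta^a(y)}{|W^+(y)|}\chi_{y,z}$ for all such $y$ and all $z\in W^+(y)$. Both edges involved end at or before $z<4N/5\le N-2n/5$, so they are good. The new deficit $\eta'$ is supported on $W^+$, hence vanishes on positions $\ge N-2n/5$, and (D2) holds for it. Transfers stay inside classes, so (D1) holds for $\eta^a$ and $\eta'$.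

\emph{Size of $\eta'$.} Fix $r$, put $U=(W^+\cap P_r)\setminus B$, so $|U|\ge n/11$, and let $z\in U$. In the following sums $y$ runs over $P_r\setminus B$, $y<N/2$. We have $\eta'(z)=\sum_y\eta^a(y)\frac{1[z\in W^+(y)]}{|W^+(y)|}$ and $\sum_y\eta^a(y)=\kappa/m$, so
\[
\eta'(z)-\frac{\kappa/m}{|U|}=\sum_y\eta^a(y)\Big(\frac{1[z\in W^+(y)]}{|W^+(y)|}-\frac1{|U|}\Big).
\]
At most $m|B|$ of the $y$ have $z\notin W^+(y)$, and for these the bracket has absolute value $1/|U|\le11/n$. For each of the at most $n$ other $y$ the bracket equals $\frac{|U|-|W^+(y)|}{|U||W^+(y)|}\in[0,\,121m|B|/n^2]$, since $W^+(y)\subset U$ misses at most $m|B|$ elements of $U$. So the right side is at most $12\|\eta\|\cdot132\,m|B|/n\le C\theta\|\eta\|$ in absolute value. With $\kappa\le C\theta$ we obtain $\|\eta'\|\le C\theta(\|\eta\|+1/n)$.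

\emph{Change of weights.} An edge $e(t,h)$ occurs in a switch between $t$ and $t+mh$ or between $t-h$ and $t+(m-1)h$, so in each stage it is used by at most two pairs. A round therefore changes its weight by $O(\|\eta\|/n)$.

\medskip\noindent\emph{Iteration.} If transfers did not have to avoid $B$, a single round would leave the constant deficit $\frac{\kappa/m}{|U|}=O(\theta/n)$. As it is, a round gains a factor $\theta$, and we perform $K=\lceil2/\delta\rceil$ rounds, producing deficits $\eta_1,\dots,\eta_K$. Choose $C_1$ with $\|\eta_0\|\le C_1\theta$ and $\|\eta_{i+1}\|\le C_1\theta(\|\eta_i\|+1/n)$. Since $2C_1\theta\le1$, induction gives $\|\eta_i\|\le(C_1\theta)^{i+1}+2C_1\theta/n$. Hence $\|\eta_i\|=O(\theta)$ for all $i$. Since $K$ depends only on $m$, we have $C_1^{K+1}\theta\le1$; also $\theta^K\le n^{-\delta K/2}\le1/n$. So $\|\eta_K\|\le2/n$.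

Let $w'$ be the final weighting. It differs from $w_0$ by $O(\theta/n)$ on each edge, which is less than $\frac1{40mn}$. An edge that was ever decreased is good and avoids $B$, so it had $w_0=w\ge\frac1{40mn}$. Thus $w'\ge0$, and $w'(t,d)\le\frac2d+\frac1n\le\frac3d$. The load of $y\in P\setminus B$ is $\lambda(y)-\eta_K(y)\le1+\frac2n$.
\end{proof}

\begin{lemma}[Almost perfect matching]\label{lem:nibble}
Let $B$ be removable. Then $H-B$ has a matching $M_0$ whose set $L$ of uncovered vertices satisfies $|L_D|\le n^{1-10m\delta}$ and $|L_P|=m|L_D|$.
\end{lemma}

\begin{proof}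
Let $w'$ be as in Lemma~\ref{lem:rebalance}. Short differences carry heavy edges, and there are few of them, so we give them up: let $D''=\{d\in D'\setminus B:d\ge\sqrt n\}$, so $n/2\le|D''|\le n$. Form a random hypergraph $G$ on $D''\cup(P\setminus B)$ by including each edge $e(t,d)$ of $H-B$ with $d\in D''$ independently with probability $n^{1/3}w'(t,d)\le3n^{-1/6}\le1$. The expected degree is $n^{1/3}$ for $d\in D''$ and at most $\mu=(1+\frac2n)n^{1/3}$ for every vertex. By (C1) and (C2) with $\xi=n^{2/9}$, each of the events ``a given vertex has degree at least $\mu+\xi$'' and ``a given $d\in D''$ has degree at most $n^{1/3}-\xi$'' has probability at most $\exp(-n^{1/9}/6)$. There are $O(n)$ such events, so we can fix $G$ for which none occurs. Then all degrees are at most $\Delta=n^{1/3}+2n^{2/9}$, and, as each edge contains one difference,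
\[
|E(G)|\ge|D''|\,(n^{1/3}-n^{2/9})\ge n\ge\Delta^{3/2}.
\]
Codegrees are at most $m^2\le\Delta^{1/2}$, and $|E(G)|\le mn^2\le\exp(\Delta^{\varepsilon^2})$. Theorem~\ref{thm:EGJ} gives a matching $M_0$ with
\[
|M_0|\ge(1-\Delta^{-\varepsilon})\,|D''|\,\frac{1-n^{-1/9}}{1+2n^{-1/9}}\ge|D''|\big(1-n^{-\varepsilon/3}-3n^{-1/9}\big).
\]
The set $D\setminus B$ consists of $D''$, of differences below $\sqrt n$, and of $n+1$. Hence
\[
|L_D|\le\sqrt n+1+n^{1-\varepsilon/3}+3n^{8/9}\le n^{1-\varepsilon/4}=n^{1-10m\delta},
\]
because $\varepsilon/4<\varepsilon/3<1/9$. Finally $|P|=m|D|$, $|B_P|=m|B_D|$, and $M_0$ covers $m$ positions per difference, so $|L_P|=m|L_D|$.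
\end{proof}

\section{Reservoirs and absorbers}\label{sec:absorb}

We construct the set $B=A\sqcup Z\sqcup R$. All its positions will lie in
\[
P^\circ=[\tfrac n{10},N-\tfrac n{10}]\cap\mathbb Z .
\]
As $P^\circ$ is an interval of length $N-n/5$, the numbers $|P^\circ\cap P_r|$ differ by at most $1$ and lie in $[\frac{9n}{10}-2,n]$.

An uncovered position may be anywhere in $P$, and we cover it by a progression that points toward the middle. For $u\in P$ let $\sigma_u=+1$ if $u<N/2$ and $\sigma_u=-1$ otherwise. For $d\in[n/4,n/3]$ and $1\le j\le m-1$ we have
\begin{equation}\label{eq:inward}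
u+\sigma_ujd\in P^\circ .
\end{equation}
Indeed, $\frac N2-\frac{(m-1)n}3=\frac{(m+2)n}6\ge\frac{2n}3$; so if $u<N/2$ then $\frac n4\le u+jd\le N-\frac{2n}3$, and if $u\ge N/2$ then $\frac{2n}3\le u-jd\le N-\frac n4$. Thus $\vec e(u,d)=\{d\}\sqcup\{u+\sigma_ujd:0\le j\le m-1\}$ is an edge of $H$, the \emph{inward edge} at $u$. If $m\mid d$, all its positions are in the class of $u$.

\subsection*{The reservoirs}
Let $\nu$ be the number of divisors of $m$, $s_0=\lfloor n^{1-2m\delta}\rfloor$ and $s=\nu s_0$. For each $g\mid m$ fix a set $R_g$ of $s_0$ differences of type $g$ in $[n/4,n/3]$; this is possible because every $d\equiv g\pmod m$ has type $g$. Put $R=\bigcup_gR_g$, so $|R|=s$. The set $R_m$ will supply differences for covering $L_P$, and having many differences of every type will give the slack needed to solve the residue system in nonnegative integers.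

\begin{lemma}\label{lem:Z}
There are $Z\subset P^\circ$ and an integer $k$ with $\frac12n^{1-\delta}\le k\le2n^{1-\delta}$ such that $|Z\cap P_r|=k$ for all $r$, and:
\begin{enumerate}
\item[(Z1)] for every $u\in P$ there are at least $n^{1-3m\delta}$ differences $d\in R_m$ such that all positions of $\vec e(u,d)$ other than $u$ lie in $Z$;
\item[(Z2)] for every $d\in D$ and $r\in\mathbb Z_m$ there are at least $cn^{1-m\delta}$ edges $e(t,d)$ with $t\in P_r$ and all positions in $Z$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $Z_0$ contain each element of $P^\circ$ independently with probability $n^{-\delta}$. Note that $3m\delta<1/4$. To obtain independent events we pass to disjoint subfamilies, using this fact: if each member of a family $\mathcal F$ of sets meets at most $i$ other members, greedy selection gives at least $|\mathcal F|/(i+1)$ pairwise disjoint members.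

Fix $u\in P$ and consider the sets $\{u+\sigma_ujd:1\le j\le m-1\}$, $d\in R_m$, which lie in $P^\circ$ by \eqref{eq:inward}. The sets for $d\neq d'$ meet only if $jd=j'd'$ for some $j,j'$, so each meets at most $(m-1)^2$ others, and at least $s_0/m^2$ of them are pairwise disjoint. The number of these that lie in $Z_0$ is a sum of independent indicators with mean at least $\mu_1=s_0n^{-(m-1)\delta}/m^2\ge n^{1-(3m-1)\delta}/(2m^2)\ge\sqrt n$. By (C2) it exceeds $\mu_1/2$ except with probability at most $e^{-\sqrt n/8}$.

Fix $d\in D$ and $r$. The edge $e(t,d)$ has all positions in $P^\circ$ if $\frac n{10}\le t\le N-\frac n{10}-(m-1)d$. Since $d\le n+1$, this range has length at least $\frac{4n}5-(m-1)$ and contains at least $\frac n{2m}$ elements of $P_r$. Each of these progressions meets at most $2(m-1)$ others with the same difference, so at least $\frac n{4m^2}$ are pairwise disjoint. The number of these that lie in $Z_0$ has mean at least $\mu_2=n^{1-m\delta}/(4m^2)\ge\sqrt n$, and by (C2) it exceeds $\mu_2/2$ except with probability at most $e^{-\sqrt n/8}$.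

By (C1) and (C2) with $\xi=n^{2/3}$, the size $|Z_0\cap P_r|$ is within $n^{2/3}$ of $n^{-\delta}|P^\circ\cap P_r|$ except with probability at most $2e^{-n^{1/3}/3}$. There are $O(n)$ events in all, so we can fix $Z_0$ for which all the good events hold. Let $k=\min_r|Z_0\cap P_r|$; it lies in the stated range. Delete at most $2n^{2/3}+1$ elements from each class to obtain $Z$ with exactly $k$ elements in each class. In each of the disjoint families above, a deleted position destroys at most one member. So at least $\mu_1/2-O(n^{2/3})\ge n^{1-3m\delta}$ and $\mu_2/2-O(n^{2/3})\ge cn^{1-m\delta}$ members remain.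
\end{proof}

Write $Z_r=Z\cap P_r$, and note that $s\le\nu n^{1-2m\delta}\le k/2$.

\subsection*{A sparse template}
After step (C) an unknown subset of $k-s$ elements of $Z_r$ remains. We could take $k-s$ absorbers, each able to cover any element of $Z_r$, but each would have size of order $k$, and $k^2$ is much larger than $|V|$. Instead each absorber serves only $O(\log k)$ positions, prescribed by the bipartite graph of the next lemma. Its part $Y$ is never removed and guarantees that small subsets of $X$ have enough neighbors whatever remains of the other part. We use Hall's theorem: a bipartite graph with parts $X,U$ of equal size has a perfect matching if and only if every $S\subset X$ has at least $|S|$ neighbors. Write $\Gamma(S)$ for the set of neighbors of $S$.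

\begin{lemma}[Template]\label{lem:template}
Let $k$ be large and let $s$ be an integer with $0\le s\le k/2$. There is a bipartite graph with parts $X$ and $Y\sqcup Y^*$, where $|X|=2k-s$ and $|Y|=|Y^*|=k$, with maximum degree at most $80\log k$, such that for every $Y'\subset Y^*$ with $|Y'|=k-s$ there is a perfect matching between $X$ and $Y\cup Y'$.
\end{lemma}

\begin{proof}
Include each possible edge independently with probability $4\log k/k$. The probability that none of $i$ given pairs is an edge is at most $e^{-4i\log k/k}=k^{-4i/k}$. Note that $\frac32k\le|X|\le2k$. Each of the following properties fails with a probability that tends to $0$ as $k\to\infty$, uniformly in $s$.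
\begin{enumerate}
\item[(a)] There is an edge between any $S\subset X$ and $F\subset Y\cup Y^*$ with $|S|,|F|\ge k/4$. The failure probability is at most $2^{4k}k^{-k/4}$.
\item[(b)] $|\Gamma(S)\cap Y|\ge|S|$ for all $S\subset X$ with $|S|\le k/4$. If this fails for some $S$ of size $a\ge1$, then some $a$-subset of $Y$ contains $\Gamma(S)\cap Y$, and none of the at least $3ak/4$ pairs between $S$ and the rest of $Y$ is an edge. The failure probability is at most $\sum_{a\ge1}(2k)^ak^ak^{-3a}=\sum_{a\ge1}(2/k)^a$.
\item[(c)] $|\Gamma(F)|\ge|F|$ for all $F\subset Y\cup Y^*$ with $|F|\le k/4$. Now an $a$-subset of $X$ contains $\Gamma(F)$ and at least $a(\frac32k-\frac k4)=5ak/4$ pairs are non-edges, so the failure probability is at most $\sum_{a\ge1}(2k)^{2a}k^{-5a}$.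
\item[(d)] All degrees are less than $80\log k$. The means are at most $8\log k$ and $80\ge16e$, so by (C3) the failure probability is at most $4k\cdot2^{-80\log k}$.
\end{enumerate}
Fix a graph with (a)--(d) and a set $Y'$, put $U=Y\cup Y'$, so $|U|=|X|$, and suppose there is no perfect matching between $X$ and $U$. By Hall's theorem $|\Gamma(S)\cap U|<|S|$ for some $S\subset X$. If $|S|\le|X|/2$, then $|S|\le k$. If $|S|>|X|/2$, the set $U\setminus\Gamma(S)$ has more than $|X\setminus S|$ elements and all its neighbors lie in $X\setminus S$; a subset $F$ of it with $|F|=|X\setminus S|+1\le(|X|+1)/2$ has $|F|\le k$ and $|\Gamma(F)|<|F|$. So some subset of $X$ or of $U$ with at most $k$ elements has fewer neighbors on the other side ($U$ or $X$) than elements. If its size is at most $k/4$, this contradicts (b) or (c). Otherwise, by (a), fewer than $k/4$ vertices of the other side are not neighbors, so it has more than $\frac32k-\frac k4>k$ neighbors, again a contradiction.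
\end{proof}

\subsection*{The absorbing set}

\begin{lemma}\label{lem:A}
There are pairwise disjoint sets $A_r\subset V\setminus(Z\cup R)$, $r\in\mathbb Z_m$, with positions in $P^\circ$, differences in $[n/\log^2n,n]$ and $|A_r|\le Cn^{1-\delta}\log n$, such that $H[A_r\cup Z']$ has a perfect matching for every $Z'\subset Z_r$ with $|Z'|=k-s$.
\end{lemma}

\begin{proof}
For each $r$ choose a set $Y_r$ of $k$ positions in $(P^\circ\cap P_r)\setminus Z$ and take a template as in Lemma~\ref{lem:template} with parts $X_r$ and $Y_r\sqcup Z_r$, where the $X_r$ are disjoint abstract sets. For $x\in X_r$, its neighborhood $\Gamma(x)\subset P^\circ\cap P_r$ has at most $80\log n$ elements. We construct a $\Gamma(x)$-absorber $S_x$ for each $x$.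

\medskip\noindent\emph{Shape of $S_x$.} It consists of
\begin{itemize}
\item a difference $d_x\in[n/4,n/3]$ with $m\mid d_x$;
\item the positions $o_{u,i}=u+\sigma_uid_x$ for $u\in\Gamma(x)$, $1\le i\le m-1$, which lie in $P^\circ\cap P_r$ by \eqref{eq:inward};
\item hubs $v_1,\dots,v_{m-1}\in P^\circ\cap P_r$ with $|o_{u,i}-v_i|\ge mn/\log^2n$ for all $u$ and $i$;
\item the switches $T_{u,i}=T(o_{u,i},v_i)$ for $u\in\Gamma(x)$, $1\le i\le m-1$.
\end{itemize}
The difference of $T_{u,i}$ is $|o_{u,i}-v_i|/m\in[n/\log^2n,n)$, and its positions lie strictly between $o_{u,i}$ and $v_i$, hence in $P^\circ$ (though not necessarily in $P_r$). We require that all the vertices listed be distinct and outside $Z\cup R\cup\bigcup_rY_r$, and that the sets $S_x$ be pairwise disjoint. Then $|S_x|=m+(m^2-1)|\Gamma(x)|=O(\log n)$. For $u\in\Gamma(x)$, a perfect matching of $H[S_x\cup\{u\}]$ is formed by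
\[
\vec e(u,d_x),\qquad T_{u,i}\cup\{v_i\}\ \ (1\le i\le m-1),\qquad T_{u',i}\cup\{o_{u',i}\}\ \ (u'\in\Gamma(x)\setminus\{u\},\ 1\le i\le m-1).
\]

\medskip\noindent\emph{Greedy construction.} Treat the elements $x$ one at a time, and let $Q$ be the set of vertices that are in $Z\cup R\cup\bigcup_rY_r$ or have been chosen so far. There are at most $2km$ elements $x$, so $|Q|\le n^{1-\delta}\log^2n$ throughout, and $|Q|\log n=o(n)$.

\emph{Choice of $d_x$.} There are at least $cn$ multiples of $m$ in $[n/4,n/3]$. We forbid $d\in Q$; those $d$ with $u+\sigma_uid\in Q$ for some $u,i$, at most $m|\Gamma(x)||Q|$ values; and those with $u+\sigma_uid=u'+\sigma_{u'}i'd$ for some $u\neq u'$ and $i,i'$. The last equation is linear in $d$ and fails at $d=0$, so it has at most one solution, and $O(\log^2n)$ values are excluded. In total $o(n)$ values are forbidden. Choose $d_x$ and add it and all $o_{u,i}$ to $Q$.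

\emph{Choice of $v_i$ for $i=1,\dots,m-1$ in turn.} There are at least $n/2$ candidates $v\in P^\circ\cap P_r$. Write $o_u=o_{u,i}$; these positions are distinct. We forbid:
\begin{itemize}
\item $v\in Q$;
\item $v$ with $|o_u-v|<mn/\log^2n$ for some $u$: at most $|\Gamma(x)|\big(\frac{2n}{\log^2n}+1\big)=O(n/\log n)$ candidates;
\item $v$ such that $T(o_u,v)$ meets $Q$ for some $u$: given $u$, a difference in $Q$ equal to $|o_u-v|/m$ excludes at most two $v$, and a position in $Q$ equal to $o_u+\frac jm(v-o_u)$ excludes at most one $v$ for each $j$; in total $O(|Q|\log n)$ candidates;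
\item $v$ such that $T(o_u,v)$ meets $T(o_{u'},v)$ for some $u\ne u'$: equal differences force $v=(o_u+o_{u'})/2$, and the equation $o_u+\frac jm(v-o_u)=o_{u'}+\frac{j'}m(v-o_{u'})$ has at most one solution $v$ if $j\ne j'$ and none if $j=j'$; in total $O(\log^2n)$ candidates.
\end{itemize}
So $o(n)$ candidates are forbidden. Choose $v_i$, which lies in none of the switches $T_{u,i}$, and add it and these switches to $Q$.

\medskip\noindent\emph{Conclusion.} Put $A_r=Y_r\cup\bigcup_{x\in X_r}S_x$, so $|A_r|\le k+2k\cdot O(\log n)$. Given $Z'\subset Z_r$ with $|Z'|=k-s$, take a perfect matching of the template between $X_r$ and $Y_r\cup Z'$, and for each $x\in X_r$ with partner $u$ take a perfect matching of $H[S_x\cup\{u\}]$. Their union is a perfect matching of $H[A_r\cup Z']$.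
\end{proof}

The lower bound on the distance from $o_{u,i}$ to $v_i$ keeps short differences, with their heavy edges, out of $B$. Its size is dictated by the count above: an interval around each of $O(\log n)$ points is forbidden, so the intervals must have length $o(n/\log n)$.

\begin{lemma}\label{lem:B}
Let $A=\bigcup_rA_r$. The set $B=A\sqcup Z\sqcup R$ is removable.
\end{lemma}

\begin{proof}
All positions of $B$ lie in $P^\circ\subset[0,N-n/10]$ and all differences in $[n/\log^2n,n]$. Since $|B|=O(n^{1-\delta}\log n)$, we have $\theta=O(n^{-\delta}\log^4n)\le n^{-\delta/2}$. By Lemma~\ref{lem:A}, applied to every $r$, the set $A$ together with $m(k-s)$ positions of $Z$ has a perfect matching, so $|A_P|+m(k-s)=m|A_D|$. Hence $|B_P|=|A_P|+mk=m(|A_D|+s)=m|B_D|$.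
\end{proof}

The last computation explains why the number of positions to be removed from each $Z_r$ equals $|R|$.

\section{Completing the matching}\label{sec:finish}

Assume \eqref{eq:star}. Let $B=A\sqcup Z\sqcup R$ be as in Lemma~\ref{lem:B} and let $M_0$ and $L$ be given by Lemma~\ref{lem:nibble}, so that
\[
V=V(M_0)\sqcup L\sqcup A\sqcup Z\sqcup R,\qquad |L_D|\le n^{1-10m\delta},\qquad |L_P|=m|L_D| .
\]
Put $l_r=|L\cap P_r|$ and $F=L_D\cup R$, and let $f_g$ be the number of elements of $F$ of type $g$. Then $f_g\ge s_0$, $\sum_gf_g=|F|=s+|L_D|$ and $\sum_rl_r=m|L_D|$. We look for a matching $M_1$ that covers exactly $F$, $L_P$ and $s$ elements of each $Z_r$. Its profile must solve the residue system $\mathrm R(f,\pi)$ with $\pi_r=s+l_r$; call this system $\mathrm R_1$. We first solve $\mathrm R_1$ and then build a matching with the solution as its profile.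

\begin{lemma}\label{lem:targets}
The system $\mathrm R_1$ has an integer solution $a^*$ with $a^*_g(\rho)\ge0$ for all $g,\rho$ and $a^*_m(r)\ge l_r$ for all $r$.
\end{lemma}

\begin{proof}
We find an integer solution, then a real solution with large entries, and then an integer solution close to the real one.

\emph{An integer solution.} Fix any $Z'\subset Z$ with $k-s$ elements in each class and a perfect matching $M'$ of $H[A\cup Z']$, which exists by Lemma~\ref{lem:A}. The matching $M_0\cup M'$ covers all differences except those in $F$, hence $n_g-f_g$ of type $g$. In $P_r$ it covers all positions except the $l_r$ elements of $L$ and the $s$ elements of $Z_r\setminus Z'$, hence $n-(s+l_r)$. By \eqref{eq:star} and Proposition~\ref{prop:arith}, $\mathrm R_0$ has an integer solution $a$. The system \eqref{eq:system} is linear, so $a'=a-a^{M_0\cup M'}$ is an integer solution of $\mathrm R_1$.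

\emph{A real solution.} Put $\bar a_g(\rho)=f_g/g$ for $g<m$ and
\[
\bar a_m(r)=\frac1m\Big(s+l_r-\sum_{g<m}f_g\Big)=\frac{f_m+l_r-|L_D|}m .
\]
The second group of equations holds by the first expression for $\bar a_m(r)$. The first group is immediate for $g<m$, and for $g=m$ the second expression gives $\sum_r\bar a_m(r)=f_m+\frac1m\sum_rl_r-|L_D|=f_m$. All entries of $\bar a$ are at least $(s_0-|L_D|)/m$.

\emph{Rounding.} The homogeneous system $\mathrm R(0,0)$ has integer coefficients depending only on $m$, so its real solution space has a basis $b_1,\dots,b_J$ of integer vectors depending only on $m$ (eliminate over $\mathbb Q$ and clear denominators). Write $a'-\bar a=\sum_i\xi_ib_i$ and put $a^*=a'-\sum_i\lfloor\xi_i\rfloor b_i$. This is an integer solution of $\mathrm R_1$, and $a^*-\bar a=\sum_i(\xi_i-\lfloor\xi_i\rfloor)b_i$ has entries bounded by a constant $C$. Since $s_0$ has order $n^{1-2m\delta}$ and $|L_D|\le n^{1-10m\delta}$, every entry of $a^*$ is at least $\frac{s_0-|L_D|}m-C\ge\frac{s_0}{2m}\ge m|L_D|\ge l_r$.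
\end{proof}

\begin{remark}
For prime $m$ the system $\mathrm R_1$ has the single solution $a_1(0)=f_1$, $a_m(r)=(s+l_r-f_1)/m$, and the content of the lemma is that these numbers are integers. Without \eqref{eq:star} the argument stops exactly here: an integer solution of $\mathrm R_1$, added to the profile of $M_0\cup M'$, is an integer solution of $\mathrm R_0$.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The equivalent form of \eqref{eq:star} was verified in Section~\ref{sec:intro} and necessity in Section~\ref{sec:arith}. For sufficiency we continue with the notation above and build $M_1$ in two steps.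

\emph{Step 1: covering $L_P$.} Treat the positions $u\in L_P$ one at a time. By (Z1) there are at least $n^{1-3m\delta}$ differences $d\in R_m$ for which $\vec e(u,d)$ has all positions other than $u$ in $Z$. So far at most $|L_P|$ differences and $m|L_P|$ positions of $Z$ have been used, and a used position $z=u+\sigma_ujd$ excludes at most one $d$ for each $j$. So at most $(m^2+1)|L_P|=O(n^{1-10m\delta})$ values of $d$ are excluded, which is less than $n^{1-3m\delta}$. Choose an admissible $d$ and add $\vec e(u,d)$ to $M_1$. The edges chosen are disjoint, each contains exactly one element of $L_P$, all have type $m$, and exactly $l_r$ of them lie in the class $P_r$.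

\emph{Step 2: covering the rest of $F$.} There remain $f_g=\sum_\rho a^*_g(\rho)$ differences of each type $g<m$, and $f_m-\sum_rl_r=\sum_r(a^*_m(r)-l_r)$ differences of type $m$. By Lemma~\ref{lem:targets} all terms in these sums are nonnegative integers. So we can assign to each remaining difference of type $g$ a residue in $\mathbb Z_g$ such that $\rho$ is assigned $a^*_g(\rho)$ times if $g<m$, and $r$ is assigned $a^*_m(r)-l_r$ times if $g=m$. Treat the remaining differences one at a time. Let $d$ have type $g$ and assigned residue $\rho$, and fix $r\in\mathbb Z_m$ with $r\equiv\rho\pmod g$. By (Z2) there are at least $cn^{1-m\delta}$ edges $e(t,d)$ with $t\in P_r$ and all positions in $Z$. At most $m|F|$ positions have been used, and by Lemma~\ref{lem:basic}(a) they exclude at most $m^2|F|=O(n^{1-2m\delta})$ of these edges. So one of them is disjoint from all edges chosen before; add it to $M_1$.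

Now $M_1$ covers $F$ and $L_P$, all its other vertices are in $Z$, and its profile is $a^*$. Since the profile determines $|V(M_1)\cap P_r|$ through \eqref{eq:system}, we get $|V(M_1)\cap P_r|=s+l_r$. Exactly $l_r$ of these positions are in $L$, so exactly $s$ are in $Z_r$.

\emph{Step 3: absorption.} The set $Z'_r=Z_r\setminus V(M_1)$ has $k-s$ elements, so $H[A_r\cup Z'_r]$ has a perfect matching by Lemma~\ref{lem:A}. These $m$ matchings, $M_1$ and $M_0$ are vertex-disjoint and together cover $V(M_0)\sqcup L\sqcup A\sqcup Z\sqcup R=V$. Hence $H$ has a perfect matching, and $p(m,n)\neq0$.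
\end{proof}

\begin{thebibliography}{9}

\bibitem{EGJ}
Ehard, Glock and Joos, \emph{Pseudorandom hypergraph matchings}, Combin. Probab. Comput. 29 (2020).

\bibitem{Pan}
Zan Pan, \emph{The Multiple Permutation Problem and Some Conjectures}, arXiv:1007.4663 (2010).

\end{thebibliography}
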